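# Non-injectivity of the completion map for the localized Grothendieck ring of varieties

Throughout, $k$ is a field of characteristic $0$; the case to keep in mind is $k=\mathbb C$.

## 1. Laurent polynomials in $\mathbb L$ do not meet the kernel

**Definition (Grothendieck ring).** $K_0(\mathrm{Var}_k)$ is generated by the isomorphism classes $[V]$ of $k$-varieties, with relations $[V]=[V\setminus W]+[W]$ for $W\subset V$ closed, and product $[V]\cdot[W]=[V\times W]$. Put $\mathbb L=[\mathbb A^1]$ and $\mathcal M_k=K_0(\mathrm{Var}_k)[\mathbb L^{-1}]$.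

For example, $[\mathbb P^1]=1+\mathbb L$, and a vector bundle of rank $r$ over $V$ has class $\mathbb L^r[V]$, because $V$ can be cut into locally closed pieces over which the bundle is trivial.

**Definition (dimension filtration).** For $m\in\mathbb Z$ let $F^m\mathcal M_k$ be the subgroup generated by the elements $[S]\mathbb L^{-i}$ with $\dim S-i\le -m$. Put $\hat{\mathcal M}_k=\varprojlim_m\mathcal M_k/F^m\mathcal M_k$.

So $\mathbb L^{-m}\in F^m$: high powers of $\mathbb L^{-1}$ are small, and $\sum_{i\ge0}\mathbb L^{-i}$ converges in $\hat{\mathcal M}_k$. Since $[S]\mathbb L^{-i}\cdot[S']\mathbb L^{-j}=[S\times S']\mathbb L^{-i-j}$, we have $F^aF^b\subset F^{a+b}$. An element dies in $\hat{\mathcal M}_k$ exactly when it dies in every $\mathcal M_k/F^m$, so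
$$\ker(\mathcal M_k\to\hat{\mathcal M}_k)=\bigcap_mF^m\mathcal M_k .\tag{1}$$
Willem Veys, in "Arc spaces, motivic integration and stringy invariants" (arXiv:math/0401374, 2004), writes that it is not known whether $\mathcal M_{\mathbb C}\to\hat{\mathcal M}_{\mathbb C}$ is injective. In plain words: can a nonzero combination of varieties be rewritten, for every $m$, as a combination of terms of virtual dimension at most $-m$?

There is an easy case. Recall the Hodge–Deligne polynomial of a complex variety,
$$\mathcal H(V)=\sum_{p,q}\Big(\sum_i(-1)^ih^{p,q}(H^i_c(V))\Big)\alpha^p\beta^q\in\mathbb Z[\alpha,\beta].$$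
It is additive and multiplicative, $\mathcal H(\mathbb L)=\alpha\beta$, and only exponents $p,q\le\dim V$ occur. For an elliptic curve it is $1-\alpha-\beta+\alpha\beta$. It extends to $\mathcal H:\mathcal M_{\mathbb C}\to\mathbb Z[\alpha^{\pm1},\beta^{\pm1}]$.

**Proposition 1.** The map $\mathcal M_{\mathbb C}\to\hat{\mathcal M}_{\mathbb C}$ is injective on the subring of Laurent polynomials in $\mathbb L$ with integer coefficients. More generally, every element of its kernel is killed by $\mathcal H$.

*Proof.* If $\dim S-i\le -m$, then $\mathcal H([S]\mathbb L^{-i})=\mathcal H(S)(\alpha\beta)^{-i}$ has total degree at most $2\dim S-2i\le-2m$. So every element of $F^m$ has image of degree at most $-2m$. If $y\in\bigcap_mF^m$, this holds for all $m$, hence $\mathcal H(y)=0$. If moreover $y=\sum a_i\mathbb L^i$, then $0=\mathcal H(y)=\sum a_i(\alpha\beta)^i$, so all $a_i=0$ and $y=0$. $\square$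

What changes for a general element? The proof used that $\mathcal H$ is injective on Laurent polynomials in $\mathbb L$. In general it tells us only that a kernel element is invisible to Hodge numbers. It also suggests asking how one element could lie in all $F^m$ at once. The following gives one way.

**Lemma 2.** Let $x\in\mathcal M_k$ and let $\Pi\in\mathbb Z[\lambda]$ have leading coefficient $\pm1$. If $\Pi(\mathbb L)x=0$, then $x\in\bigcap_mF^m\mathcal M_k$.

*Proof.* Let $n=\deg\Pi$. Then $\pm\mathbb L^{-n}\Pi(\mathbb L)=1-\varepsilon$, where $\varepsilon$ is an integral combination of $\mathbb L^{-1},\dots,\mathbb L^{-n}$, so $\varepsilon\in F^1$. The hypothesis gives $x=\varepsilon x$, hence $x=\varepsilon^mx$ for all $m\ge0$. As a finite combination of elements $[S]\mathbb L^{-i}$, $x$ lies in some $F^{-r}$. So $x=\varepsilon^mx\in F^{m-r}$ for every $m\ge 0$. $\square$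

So we want an $x$, nonzero in $\mathcal M_k$, killed by a polynomial in $\mathbb L$ with leading coefficient $\pm1$. There are two tasks: produce the relation, and detect $x$ by an invariant that does not respect the filtration.

## 2. A combination of quotients of $E\times E$

**The group.** Let
$$G=S_3=\langle c,s\mid c^3=s^2=1,\ scs=c^{-1}\rangle,\qquad C=\langle\iota\rangle\text{ of order }2,\qquad \Gamma=G\times C,$$
a group of order $12$, and put
$$G'=\langle c,s\iota\rangle,\qquad V=\langle s,\iota\rangle,\qquad C_6=\langle c,\iota\rangle .$$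

**The surface.** Let $E/k$ be an elliptic curve with $\mathrm{End}_{\bar k}(E)=\mathbb Z$, with $t\in E(k)$ of order $3$ and $u\in E(k)$ of order $2$. Such a curve exists over $\mathbb Q$, hence over every $k$. Take
$$E:\ Y^2=X^3-2X^2+1=(X-1)(X^2-X-1),\qquad u=(1,0),\quad t=(2,1).$$
The point $u$ has order $2$ because its $Y$-coordinate is $0$. At $t$ the slope is $(3\cdot4-4\cdot2)/2=2$, the tangent line is $Y=2X-3$, and
$$X^3-2X^2+1-(2X-3)^2=X^3-6X^2+12X-8=(X-2)^3 .$$
So $t$ is a flex, that is, a point of order $3$. The cubic has discriminant $5\cdot(-1)^2=5$, so $\Delta=16\cdot5=80$. Also $c_4=16\cdot(-2)^2=64$, so $j=64^3/80=2^{14}/5$. This is not an algebraic integer, while $j$-invariants of CM curves are. Hence $E$ has no CM.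

On $D=E\times E$ put
$$c(z,w)=(z+t,w),\qquad s(z,w)=(-z,w+u),\qquad\iota(z,w)=(z+u,w).$$
The relations of $\Gamma$ hold: $scs(z,w)=(z-t,w)$; $s\iota(z,w)=(-z-u,w+u)$ equals $\iota s(z,w)=(-z+u,w+u)$ because $2u=0$; the rest is clear. The action is free: a nontrivial $c^i\iota^j$ is a nontrivial translation of $z$, and every element of $sC_6$ translates $w$ by $u$. So all $D/K$ with $K\le\Gamma$ are smooth projective surfaces. Put
$$x=2[D/\Gamma]+[D/\langle\iota\rangle]+[D/\langle c\rangle]+[D/\langle s\rangle]+[D/\langle s\iota\rangle]-[D/C_6]-2[D/V]-[D]-[D/G]-[D/G'].\tag{2}$$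

**Theorem A.** Let $k$ be any field of characteristic $0$. Then $x\ne0$ in $\mathcal M_k$, and
$$\mathbb L(\mathbb L-1)^8(\mathbb L+1)^4(\mathbb L^2+\mathbb L+1)^3(\mathbb L^2+1)(\mathbb L^2-\mathbb L+1)\,x=0\quad\text{in }K_0(\mathrm{Var}_k).$$
Consequently $0\ne x\in\bigcap_mF^m\mathcal M_k=\ker(\mathcal M_k\to\hat{\mathcal M}_k)$. In particular $\mathcal M_k\to\hat{\mathcal M}_k$ is not injective for any field $k$ of characteristic $0$, and $\mathcal M_{\mathbb C}\to\hat{\mathcal M}_{\mathbb C}$ is not injective.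

The last two sentences follow from the first one by (1) and Lemma 2.

One can see directly, for $k=\mathbb C$, that $\mathcal H(x)=0$, as Proposition 1 demands. Indeed $H^*(D/K,\mathbb Q)=H^*(D,\mathbb Q)^K$, translations act trivially on cohomology, and so $\mathcal H(D/K)$ depends only on whether $K\subset C_6$. The coefficients in (2) with $K\subset C_6$ sum to $1+1-1-1=0$, the others to $2+1+1-2-1-1=0$. To see $x$, an invariant must remember the order of $K$ in some way.

## 3. Tori twisted by a free action

Where can a relation among the $[D/K]$ come from? For $\Gamma'\le\Gamma$ and a quasi-projective $\Gamma'$-variety $M$ let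
$$\mathrm{tw}_{\Gamma'}(M)=[(D\times M)/\Gamma']\in K_0(\mathrm{Var}_k)$$
for the diagonal action. This action is free, so $D\times M\to(D\times M)/\Gamma'$ is finite étale with group $\Gamma'$; the quotient exists because $D\times M$ is quasi-projective. Three properties are used.

1. If $N\subset M$ is closed and $\Gamma'$-stable, then $\mathrm{tw}_{\Gamma'}(M)=\mathrm{tw}_{\Gamma'}(N)+\mathrm{tw}_{\Gamma'}(M\setminus N)$. Indeed, by étale descent the stable closed subvariety $D\times N$ is the preimage of a closed subvariety of the quotient, which is $(D\times N)/\Gamma'$, and the complement is $(D\times(M\setminus N))/\Gamma'$.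
2. If $M=\Gamma'\times_{\Gamma''}M''$ is induced from $\Gamma''\le\Gamma'$, meaning that $M$ is a disjoint union of pieces permuted transitively by $\Gamma'$, one of them being $M''$ with stabilizer $\Gamma''$, then $\mathrm{tw}_{\Gamma'}(M)=\mathrm{tw}_{\Gamma''}(M'')$. In particular $\mathrm{tw}_{\Gamma'}(\Gamma'/K)=[D/K]$.
3. If $S$ is a finite $\Gamma'$-set and $\Gamma'$ permutes the coordinates of $\mathbb A^S$, then $\mathrm{tw}_{\Gamma'}(\mathbb A^S)=\mathbb L^{|S|}[D/\Gamma']$. Indeed, by étale descent of locally free sheaves along $D\to D/\Gamma'$, $(D\times\mathbb A^S)/\Gamma'\to D/\Gamma'$ is a vector bundle.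

Let $T_S=\mathbb G_m^S\subset\mathbb A^S$ with the permutation action. Its class can be computed by stratifying $\mathbb A^S$. Take for instance $\Gamma'$ of order $2$ and $S$ two points that are exchanged. Then $\mathbb A^2$ consists of the origin, the two punctured axes, exchanged by $\Gamma'$, and $T_S$. The three properties give
$$\mathrm{tw}_{\Gamma'}(T_S)=\mathbb L^2[D/\Gamma']-(\mathbb L-1)[D]-[D/\Gamma'].\tag{3}$$

On the other hand, $T_S=\mathrm{Hom}(\mathbb Z[S],\mathbb G_m)$ depends only on the lattice $\mathbb Z[S]$ with its action. So if $A$ and $B$ are finite $\Gamma$-sets with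
$$\mathbb Z[A]\cong\mathbb Z[B]\ \text{ as }\mathbb Z[\Gamma]\text{-modules},\qquad A\not\cong B,\tag{4}$$
then $T_A\cong T_B$ equivariantly. The two computations of the same class are different in form, and equating them gives a relation. We need a pair as in (4).

## 4. Marks, and why neither cyclic groups nor $S_3$ suffice

**Definition (Burnside ring and marks).** For a finite group $\Gamma$, the Burnside ring $\Omega(\Gamma)$ is the Grothendieck group of finite $\Gamma$-sets under disjoint union, with product of sets as multiplication. It is free on the $[\Gamma/K]$, $K$ up to conjugacy. The mark at $H\le\Gamma$ is the additive map $\varphi_H$ with $\varphi_H(S)=|S^H|$.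

For a group of order $2$, $\varphi_1$ and $\varphi_\Gamma$ take the values $(1,1)$ on a point and $(2,0)$ on $\Gamma/1$.

**Burnside's theorem.** An element of $\Omega(\Gamma)$ with all marks zero is zero. Indeed, let $y=\sum b_K[\Gamma/K]\neq0$ and take $K$ of largest order with $b_K\ne0$. A set $\Gamma/K'$ has a $K$-fixed point only if $K$ is conjugate into $K'$. Among the terms of $y$ this leaves only $K$ itself, so $\varphi_K(y)=b_K|N_\Gamma(K)/K|\ne0$. In particular two finite $\Gamma$-sets with equal marks are isomorphic.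

If $H=\langle h\rangle$ is cyclic, $\varphi_H(S)$ is the trace of $h$ on $\mathbb Z[S]$. So for cyclic $\Gamma$, every subgroup being cyclic, $\mathbb Z[A]\cong\mathbb Z[B]$ implies $A\cong B$.

The smallest noncyclic candidate with an interesting rational coincidence is $G=S_3$. Let
$$A_0=2\,G/G\sqcup G/1,\qquad B_0=G/\langle c\rangle\sqcup2\,G/\langle s\rangle .$$
The permutation characters at $1,c,s$ are $(8,2,2)$ for both sets, so $\mathbb Q[A_0]\cong\mathbb Q[B_0]$, while $\varphi_G(A_0)=2\ne0=\varphi_G(B_0)$. But this gives only an isogeny of tori, and no choice of sets repairs it.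

**Remark (the obstruction for $S_3$).** If $A,B$ are finite $S_3$-sets with $\mathbb Z[A]\cong\mathbb Z[B]$, then $A\cong B$. To see this, put $y=[A]-[B]=\sum b_K[G/K]$. All proper subgroups of $G$ are cyclic, so $\varphi_H(y)=0$ for $H\ne G$. Then $0=\varphi_{\langle c\rangle}(y)=2b_{\langle c\rangle}+b_G$, so $\varphi_G(y)=b_G=2n$ is even, and $y=n([A_0]-[B_0])$ by Burnside's theorem. Now consider $M^G/NM$ with $N=\sum_{g\in G}g$. For $M=\mathbb Z[G/K]$ the invariants are generated by the sum $\Sigma$ of all points, and $N$ of a point is $|K|\Sigma$, so $M^G/NM\cong\mathbb Z/|K|$. The $3$-part of its order is $3$ for $K=G,\langle c\rangle$ and $1$ for $K=\langle s\rangle,1$. Comparing $A$ with $B$, the $3$-parts have ratio $3^{n(2-1)}=3^n$. If the lattices are isomorphic, then $n=0$ and $A\cong B$.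

So a factor $3$ stands in the way. The way past it is to enlarge the group by the central involution $\iota$.

## 5. The identity $3-2=1$ and a pair of $\Gamma$-sets with the same lattice

Let $R=\mathbb Z[C]=\mathbb Z[\iota]/(\iota^2-1)$, so $\mathbb Z[\Gamma]=R[G]$. For an $R[G]$-module $M$, let $M_{\mathbb Z}=M/(\iota-1)M$, on which $\iota$ acts trivially.

The idea is this. On $S_3$-lattices we only have maps $a_+,d_+$ with $a_+d_+=3$. Reduction modulo $\iota-1$ followed by multiplication by $1+\iota$ brings in a factor $2$. A $2\times2$ matrix with these entries has "determinant" $3-2=1$.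

**Lemma 3 (gluing).** Let $P,Q$ be $R[G]$-modules that are free over $R$, and let $a:P\to Q$, $d:Q\to P$ be $R[G]$-maps with $ad=2+\iota$ and $da=2+\iota$. Then $P_{\mathbb Z}\oplus Q\cong Q_{\mathbb Z}\oplus P$ as $\mathbb Z[\Gamma]$-modules.

*Proof.* Let $a_+,d_+$ be the reduced maps. Since $2+\iota$ becomes $3$, $a_+d_+=3=d_+a_+$. Let $\rho$ be the reduction map $P\to P_{\mathbb Z}$ or $Q\to Q_{\mathbb Z}$. Let $\sigma$ be the map back, $\bar m\mapsto(1+\iota)m$; it is well defined since $(1+\iota)(1-\iota)=0$, and it commutes with $\iota$ since $\iota(1+\iota)=1+\iota$. Then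
$$\rho\sigma=2,\qquad\sigma\rho=1+\iota,$$
and $\rho,\sigma$ commute with $a,d$ (with $a_+,d_+$ on reductions). Consider the $\mathbb Z[\Gamma]$-maps
$$\Phi=\begin{pmatrix}a_+&\rho\\ \sigma&d\end{pmatrix}:P_{\mathbb Z}\oplus Q\to Q_{\mathbb Z}\oplus P,\qquad\Psi=\begin{pmatrix}d_+&-\rho\\-\sigma&a\end{pmatrix}:Q_{\mathbb Z}\oplus P\to P_{\mathbb Z}\oplus Q .$$
We compute
$$\Psi\Phi=\begin{pmatrix}d_+a_+-\rho\sigma&d_+\rho-\rho d\\-\sigma a_++a\sigma&-\sigma\rho+ad\end{pmatrix}=\begin{pmatrix}3-2&0\\0&-(1+\iota)+(2+\iota)\end{pmatrix}=1,$$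
$$\Phi\Psi=\begin{pmatrix}a_+d_+-\rho\sigma&-a_+\rho+\rho a\\\sigma d_+-d\sigma&-\sigma\rho+da\end{pmatrix}=\begin{pmatrix}3-2&0\\0&-(1+\iota)+(2+\iota)\end{pmatrix}=1.\qquad\square$$

Now we need $P,Q,a,d$ such that both sides are permutation modules. Define $\Gamma$-sets of size $24$:
$$A=2\,\Gamma/\Gamma\sqcup\Gamma/\langle\iota\rangle\sqcup\Gamma/\langle c\rangle\sqcup\Gamma/\langle s\rangle\sqcup\Gamma/\langle s\iota\rangle,$$
$$B=\Gamma/C_6\sqcup2\,\Gamma/V\sqcup\Gamma/1\sqcup\Gamma/G\sqcup\Gamma/G'.$$

**Proposition 4.** $\mathbb Z[A]\cong\mathbb Z[B]$ as $\mathbb Z[\Gamma]$-modules.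

*Proof.* **Step 1: the modules.** The purpose is to choose $P,Q$ whose reductions are the two $S_3$-lattices of Section 4. Let
$$P=R[G]\oplus Rv\oplus Rw,\qquad cv=sv=v,\quad cw=w,\quad sw=\iota w,$$
where $g\in P$ denotes the basis element $g\in R[G]$. Let
$$Q=(Re_0\oplus Re_1)\oplus\bigoplus_{i\in\mathbb Z/3}Rm_i\oplus\bigoplus_{i\in\mathbb Z/3}Rn_i,$$
where $c$ fixes $e_0,e_1$, $s$ exchanges them, and
$$cm_i=m_{i+1},\quad sm_i=m_{-i},\qquad cn_i=n_{i+1},\quad sn_i=\iota n_{-i}.$$
Both are $R$-free of rank $8$. The three summands of $Q$ are $R[G/\langle c\rangle]$, $R[G/\langle s\rangle]$ and the module induced from $\langle s\rangle$ acting on $R$ by $s=\iota$. Put $m_*=\sum m_i$ and $n_*=\sum n_i$.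

**Step 2: the maps.** Set
$$a(1)=e_0+m_0+n_1,\qquad a(v)=(1-\iota)(e_0+e_1)+m_*,\qquad a(w)=(1-\iota)(e_0+\iota e_1)+n_*,$$
$$d(e_0)=\iota(1+c+c^2)-\iota v-\iota w,$$
$$d(m_0)=1+s-\iota c-\iota c^2s+\iota v,\qquad d(n_0)=c^2-\iota c+\iota cs-c^2s+\iota w .$$
These extend to $R[G]$-maps $a:P\to Q$ and $d:Q\to P$ once the images satisfy the relations of the generators $v,w,e_0,m_0,n_0$:

- $a(v)$ is fixed by $c$ and $s$. The element $a(w)$ is fixed by $c$, and $s\,a(w)=(1-\iota)(e_1+\iota e_0)+\iota n_*=\iota\,a(w)$.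
- $d(e_0)$ is fixed by $c$.
- $d(m_0)$ is fixed by $s$: using $sc=c^2s$ and $sc^2s=c$, $s\,d(m_0)=s+1-\iota c^2s-\iota c+\iota v$.
- $s\,d(n_0)=\iota\,d(n_0)$: using $sc^2=cs$, $sc=c^2s$, $scs=c^2$, $sc^2s=c$, $s\,d(n_0)=cs-\iota c^2s+\iota c^2-c+w$, which is $\iota\,d(n_0)$.

**Step 3: $ad=2+\iota$.** It suffices to check this on $e_0,m_0,n_0$. Applying group elements to $a(1)$ gives
$$a(c^i)=e_0+m_i+n_{i+1},\qquad a(c^is)=e_1+m_i+\iota n_{i+2}.$$
We use $\iota(1-\iota)=-(1-\iota)$ and $(1-\iota)(1+\iota)=0$.

First,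
$$ad(e_0)=\iota\big[3e_0+m_*+n_*-(1-\iota)(e_0+e_1)-m_*-(1-\iota)(e_0+\iota e_1)-n_*\big].$$
The coefficient of $e_1$ in the bracket is $-(1-\iota)(1+\iota)=0$, that of $e_0$ is $3-2(1-\iota)=1+2\iota$. So $ad(e_0)=\iota(1+2\iota)e_0=(2+\iota)e_0$.

Next, $ad(m_0)=a(1)+a(s)-\iota a(c)-\iota a(c^2s)+\iota a(v)$.

- $e$-part: $(1-\iota)(e_0+e_1)+\iota(1-\iota)(e_0+e_1)=0$.
- $m$-part: $2m_0-\iota m_1-\iota m_2+\iota m_*=(2+\iota)m_0$.
- $n$-part: $n_1+\iota n_2-\iota n_2-\iota^2n_1=0$.

Finally, $ad(n_0)=a(c^2)-\iota a(c)+\iota a(cs)-a(c^2s)+\iota a(w)$.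

- $e$-part: $(1-\iota)(e_0-e_1)+\iota(1-\iota)(e_0+\iota e_1)=(1-\iota)(e_0-e_1)-(1-\iota)(e_0-e_1)=0$.
- $m$-part: $m_2-\iota m_1+\iota m_1-m_2=0$.
- $n$-part: $n_0-\iota n_2+\iota^2n_0-\iota n_1+\iota n_*=(2+\iota)n_0$.

**Step 4: $da=2+\iota$.** In $R\otimes\mathbb Q\cong\mathbb Q\times\mathbb Q$ (via $\iota\mapsto1$, $\iota\mapsto-1$) the element $2+\iota$ becomes $(3,1)$, so it is invertible. Since $P$ and $Q$ are free of the same rank, $ad=2+\iota$ makes $a\otimes\mathbb Q$ an isomorphism with $d=(2+\iota)a^{-1}$. So $da=2+\iota$ after tensoring with $\mathbb Q$, hence on the torsion-free module $P$.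

**Step 5: reading off the permutation bases.** Lemma 3 gives $P_{\mathbb Z}\oplus Q\cong Q_{\mathbb Z}\oplus P$. Over $\mathbb Z$, the free $R$-modules have as basis the $R$-basis elements times $1,\iota$, and $\Gamma$ permutes these.

- $P_{\mathbb Z}$: the elements of $G$ form $\Gamma/\langle\iota\rangle$; $v$ and $w$ give two fixed points.
- $Q$: the stabilizers of $e_0,m_0,n_0$ are $\langle c\rangle,\langle s\rangle,\langle s\iota\rangle$ (since $sn_0=\iota n_0$), giving $\Gamma/\langle c\rangle$, $\Gamma/\langle s\rangle$, $\Gamma/\langle s\iota\rangle$.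
- $Q_{\mathbb Z}$: $\Gamma/C_6$ from $e_0,e_1$, and two copies of $\Gamma/V$ from the $m_i$ and the $n_i$.
- $P$: $\Gamma/1$ from $R[G]$; $\Gamma/G$ from $v$; $\Gamma/G'$ from $w$ (since $sw=\iota w$).

So the two sides are $\mathbb Z[A]$ and $\mathbb Z[B]$. $\square$

## 6. The element $\theta=[A]-[B]$ of the Burnside ring

We now measure how far $A$ and $B$ are from being isomorphic.

**Lemma 5.** Let $\theta=[A]-[B]\in\Omega(\Gamma)$. Then $\varphi_\Gamma(\theta)=2$ and $\varphi_H(\theta)=0$ for all $H\subsetneq\Gamma$. Moreover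
$$\{y\in\Omega(\Gamma):\varphi_H(y)=0\ \text{for all }H\subsetneq\Gamma\}=\mathbb Z\theta .$$

*Proof.* For $H$ cyclic, $\varphi_H$ is a permutation character value, so $\varphi_H(A)=\varphi_H(B)$ by Proposition 4. The noncyclic subgroups up to conjugacy are $V,G,G',\Gamma$: subgroups of order $4$ are Sylow subgroups, hence conjugate to $V$; subgroups of order $6$ have index $2$, they correspond to the three nontrivial characters $\Gamma\to\{\pm1\}$, and they are $G,G'$ and the cyclic $C_6$.

For $H$ noncyclic, $\varphi_H(A)=2$, since the orbits of $A$ other than the two fixed points have cyclic stabilizers. For $B$: $G$ fixes the two points of $\Gamma/G$ (it is normal) and nothing else, as it is not conjugate into $C_6,V,1,G'$. So $\varphi_G(B)=2$, and similarly $\varphi_{G'}(B)=2$. The group $V$ is not normal and has prime index $3$, so $N_\Gamma(V)=V$, and $V$ fixes one point in each $\Gamma/V$. By orders it is not contained in a conjugate of $C_6,1,G,G'$. So $\varphi_V(B)=2$. Finally $\varphi_\Gamma(B)=0$.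

For the second assertion, let $y=\sum b_K[\Gamma/K]$ have zero marks at all proper subgroups. Then $\varphi_\Gamma(y)=b_\Gamma$ and $0=\varphi_{C_6}(y)=2b_{C_6}+b_\Gamma$, because only $\Gamma/C_6$ (two points) and $\Gamma/\Gamma$ have $C_6$-fixed points. So $\varphi_\Gamma(y)=2n$ with $n\in\mathbb Z$, and $y-n\theta$ has all marks zero. By Burnside's theorem $y=n\theta$. $\square$

In particular, for $H\subsetneq\Gamma$ the $H$-sets $A|_H$ and $B|_H$ have equal marks, so they are isomorphic.

## 7. The polynomial relation $\Pi(\mathbb L)x=0$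

For $\Gamma'\le\Gamma$ let $\mathrm{ev}_{\Gamma'}:\Omega(\Gamma')[\lambda]\to K_0(\mathrm{Var}_k)$ be the additive map with
$$\mathrm{ev}_{\Gamma'}([\Gamma'/K]\lambda^i)=[D/K]\,\mathbb L^i .$$
It is well defined, since conjugate subgroups have isomorphic quotients. Let $\mathrm{Ind}$ be induction of sets, $[\Gamma''/K]\mapsto[\Gamma'/K]$. Then $\mathrm{ev}_{\Gamma'}\circ\mathrm{Ind}_{\Gamma''}^{\Gamma'}=\mathrm{ev}_{\Gamma''}$. Comparing with (2), $\mathrm{ev}_\Gamma(\theta)=x$. Marks are extended to $\Omega(\Gamma')[\lambda]\to\mathbb Z[\lambda]$ coefficientwise.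

Formula (3) says that, for $\Gamma'$ of order $2$ exchanging two points, $\mathrm{tw}_{\Gamma'}(T_S)$ is the value of $\lambda^2-1-(\lambda-1)[\Gamma'/1]$. Its marks are $\lambda^2-1-2(\lambda-1)=(\lambda-1)^2$ at $1$ and $\lambda^2-1$ at $\Gamma'$: one factor $\lambda^{|o|}-1$ for each orbit $o$. This is general.

**Lemma 6.** For every $\Gamma'\le\Gamma$ and every finite $\Gamma'$-set $S$ there is $\psi_S=\psi_S^{\Gamma'}\in\Omega(\Gamma')[\lambda]$ with $\mathrm{ev}_{\Gamma'}(\psi_S)=\mathrm{tw}_{\Gamma'}(T_S)$ and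
$$\varphi_H(\psi_S)=\prod_{o\in H\backslash S}(\lambda^{|o|}-1)\qquad\text{for all }H\le\Gamma'.$$

*Proof.* We induct on $|S|$, for all $\Gamma'$ simultaneously. For $S=\emptyset$ take $\psi_S=1$.

**Step 1: stratify.** The aim is to express $T_S$ through smaller tori. For $I\subset S$, the points of $\mathbb A^S$ whose set of nonzero coordinates is $I$ form a copy of $T_I$. The locus with at most $m$ nonzero coordinates is closed, and the locus with exactly $m$ is the disjoint union of its open and closed pieces $T_I$, $|I|=m$. A $\Gamma'$-orbit of subsets with representative $I$ and stabilizer $\Gamma'_I$ contributes $\Gamma'\times_{\Gamma'_I}T_I$. By the three properties of Section 3,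
$$\mathbb L^{|S|}[D/\Gamma']=\mathrm{tw}_{\Gamma'}(\mathbb A^S)=\sum_{I\subset S\ \mathrm{mod}\ \Gamma'}\mathrm{tw}_{\Gamma'_I}(T_I).$$
The term $I=S$ is $\mathrm{tw}_{\Gamma'}(T_S)$. So
$$\psi_S:=\lambda^{|S|}-\sum_{I\subsetneq S\ \mathrm{mod}\ \Gamma'}\mathrm{Ind}_{\Gamma'_I}^{\Gamma'}\psi_I^{\Gamma'_I}$$
satisfies $\mathrm{ev}_{\Gamma'}(\psi_S)=\mathrm{tw}_{\Gamma'}(T_S)$, where $\lambda^{|S|}$ stands for $[\Gamma'/\Gamma']\lambda^{|S|}$.

**Step 2: compute marks.** An $H$-fixed point of $\Gamma'\times_{\Gamma''}S''$ lies over an $H$-fixed coset $g\Gamma''$ and corresponds to a point of $S''$ fixed by $g^{-1}Hg$. So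
$$\varphi_H(\mathrm{Ind}_{\Gamma''}^{\Gamma'}y)=\sum_{g\Gamma''\in(\Gamma'/\Gamma'')^H}\varphi_{g^{-1}Hg}(y).$$
For $\Gamma''=\Gamma'_I$, the coset $g\Gamma'_I$ is $H$-fixed exactly when $gI$ is $H$-stable, and the orbits of $g^{-1}Hg$ on $I$ correspond to those of $H$ on $gI$. By the induction hypothesis,
$$\varphi_H(\psi_S)=\lambda^{|S|}-\sum_{I\subsetneq S,\ H\text{-stable}}\ \prod_{o\in H\backslash I}(\lambda^{|o|}-1).$$
But $\lambda^{|S|}=\prod_{o\in H\backslash S}\big((\lambda^{|o|}-1)+1\big)$ expands to the sum of the same products over all $H$-stable $I\subseteq S$. Only the term $I=S$ survives. $\square$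

**Proposition 7.** Let
$$\Pi(\lambda)=-\lambda(\lambda-1)^8(\lambda+1)^4(\lambda^2+\lambda+1)^3(\lambda^2+1)(\lambda^2-\lambda+1).$$
It has degree $23$ and leading coefficient $-1$, and $\Pi(\mathbb L)\,x=0$ in $K_0(\mathrm{Var}_k)$.

*Proof.* **Step 1: equal tori.** By Proposition 4, $T_A=\mathrm{Hom}(\mathbb Z[A],\mathbb G_m)\cong\mathrm{Hom}(\mathbb Z[B],\mathbb G_m)=T_B$ as $\Gamma$-varieties. Hence $\mathrm{ev}_\Gamma(\psi_A-\psi_B)=\mathrm{tw}_\Gamma(T_A)-\mathrm{tw}_\Gamma(T_B)=0$.

**Step 2: $\psi_A-\psi_B$ is a multiple of $\theta$.** For $H\subsetneq\Gamma$ we have $A|_H\cong B|_H$, so $\varphi_H(\psi_A-\psi_B)=0$ by Lemma 6. Lemma 5, applied to each coefficient, gives $\psi_A-\psi_B=\theta\,\Pi_1(\lambda)$ with some $\Pi_1\in\mathbb Z[\lambda]$.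

**Step 3: $\Pi_1=\Pi$.** Apply $\varphi_\Gamma$, with $\varphi_\Gamma(\theta)=2$. The orbit sizes are $1,1,4,6,6,6$ for $A$ and $2,2,2,3,3,12$ for $B$, so
$$2\Pi_1=(\lambda-1)^2(\lambda^4-1)(\lambda^6-1)^3-(\lambda^2-1)^3(\lambda^3-1)^2(\lambda^{12}-1).$$
Let $\Phi_n$ be the $n$-th cyclotomic polynomial in $\lambda$. The first product is $\Phi_1^6\Phi_2^4\Phi_3^3\Phi_4\Phi_6^3$, the second is $\Phi_1^6\Phi_2^4\Phi_3^3\Phi_4\Phi_6\Phi_{12}$. So
$$2\Pi_1=\Phi_1^6\Phi_2^4\Phi_3^3\Phi_4\Phi_6\,(\Phi_6^2-\Phi_{12}),$$
$$\Phi_6^2-\Phi_{12}=(\lambda^4-2\lambda^3+3\lambda^2-2\lambda+1)-(\lambda^4-\lambda^2+1)=-2\lambda(\lambda-1)^2 .$$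
Hence $\Pi_1=-\lambda\,\Phi_1^8\Phi_2^4\Phi_3^3\Phi_4\Phi_6=\Pi$, of degree $1+8+4+6+2+2=23$.

**Step 4: evaluate.** Applying $\mathrm{ev}_\Gamma$ to $\psi_A-\psi_B=\theta\,\Pi(\lambda)$ gives $0=\Pi(\mathbb L)\,x$. $\square$

Up to sign this is the relation of Theorem A. Together with Lemma 2, $x\in\bigcap_mF^m\mathcal M_k$. It remains to show $x\ne0$ in $\mathcal M_k$.

## 8. A measure with values in the Witt group on which $\mathbb L$ acts as $-1$

We look for an invariant that remembers $|K|$ for the quotients $D/K$. Pulling back along $D\to D/K$ multiplies intersection numbers by $|K|$, so intersection forms over $\mathbb Q$ remember $|K|$ up to squares.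

**Definition (Witt group).** $W(\mathbb Q)$ is the group of nondegenerate symmetric bilinear forms over $\mathbb Q$ under orthogonal sum, modulo hyperbolic planes. The class of the form $a\,\xi\eta$ on $\mathbb Q$ is $\langle a\rangle$; it depends only on $a$ modulo squares. Write $\langle a_1,\dots,a_n\rangle$ for the orthogonal sum. Tensor product makes $W(\mathbb Q)$ a ring.

We use three standard facts: $\langle a\rangle+\langle-a\rangle=0$; a nonzero anisotropic form has nonzero class (by Witt cancellation, a form of class $0$ is hyperbolic); and $[U]=[I^\perp/I]$ if $I\subset U$ is totally isotropic in a nondegenerate space.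

For $X$ smooth projective of pure dimension $d$, let $N^i(X)=CH^i(X)_{\mathbb Q}/\equiv$, where $a\equiv0$ means $\deg(ab)=0$ for all $b\in CH^{d-i}(X)_{\mathbb Q}$; it is $0$ for $i\notin[0,d]$. It is finite-dimensional: choose cycles $z_1,\dots,z_r$ of codimension $d-i$ whose classes form a basis of the $\mathbb Q_\ell$-span of the algebraic classes in $H^{2(d-i)}_{\text{ét}}(X_{\bar k},\mathbb Q_\ell(d-i))$. Since $\deg(ab)$ depends on $b$ only through its cohomology class, linearly, the map $a\mapsto(\deg(az_j))_j$ embeds $N^i(X)$ into $\mathbb Q^r$. Hence $N^i(X)\times N^{d-i}(X)\to\mathbb Q$ is perfect and $\dim N^i(X)=\dim N^{d-i}(X)$.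

**Definition ($\tau$).** For $X$ connected smooth projective of dimension $d$, $\tau(X)\in W(\mathbb Q)$ is the class of the intersection form on $N^{d/2}(X)$ if $d$ is even, and $0$ if $d$ is odd. For general smooth projective $X$, sum over connected components.

For example, $\tau(\mathrm{pt})=\langle1\rangle$, $\tau(\mathbb P^1)=0$, $\tau(\mathbb P^2)=\langle1\rangle$. For $\mathbb P^1\times\mathbb P^1$ the form is a hyperbolic plane, so $\tau=0$. This fits $\mathbb L\mapsto-1$: $1+\mathbb L+\mathbb L^2\mapsto1$.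

**Lemma 8 (projective bundles).** Let $Z$ be connected smooth projective and $\pi:P\to Z$ the projectivization of a bundle of rank $c$. Then
$$\tau(P)=\tau(Z)\ \ (c\text{ odd}),\qquad\tau(P)=0\ \ (c\text{ even}).\tag{5}$$

*Proof.* If $\dim P$ is odd, $\tau(P)=0$, and for $c$ odd $\dim Z=\dim P-(c-1)$ is odd too, so $\tau(Z)=0$. Let $\dim P=2\ell$, so $\dim Z=2\ell-(c-1)$, and $\xi=c_1(\mathcal O(1))$.

**Step 1: the form in terms of $Z$.** We have $CH^\ell(P)_{\mathbb Q}=\bigoplus_{j=0}^{c-1}\xi^j\pi^*CH^{\ell-j}(Z)_{\mathbb Q}$, with $\pi_*\xi^m=0$ for $m<c-1$, $\pi_*\xi^{c-1}=1$. By the projection formula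
$$\xi^i\pi^*a\cdot\xi^j\pi^*b=\int_Zab\,\pi_*\xi^{i+j}.\tag{6}$$

**Step 2: numerical equivalence.** We show that $\sum_j\xi^j\pi^*a_j\equiv0$ if and only if all $a_j\equiv0$. "If" is clear from (6). Conversely, suppose the sum is $\equiv0$ but not all $a_j\equiv0$, and let $j_0$ be maximal with $a_{j_0}\not\equiv0$. Pair with $\xi^{c-1-j_0}\pi^*b$, where $b$ has codimension $\ell-(c-1-j_0)=\dim Z-(\ell-j_0)$. The terms $j<j_0$ vanish because the exponent of $\xi$ is less than $c-1$; the terms $j>j_0$ vanish because $a_j\equiv0$. So $\int_Za_{j_0}b=0$ for all $b$ of complementary codimension, a contradiction. Hence $N^\ell(P)=\bigoplus_{j=0}^{c-1}\xi^jN^{\ell-j}(Z)$.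

**Step 3: a large isotropic subspace.** By (6) the $(i,j)$-block of the form is $0$ for $i+j<c-1$ and $\int_Zab$ for $i+j=c-1$. Let $I$ be the sum of the summands with $j<(c-1)/2$, and $J$ the sum of those with $j\le(c-1)/2$. Then $I$ is totally isotropic and $J\subset I^\perp$. Since $(\ell-j)+(\ell-(c-1-j))=\dim Z$, duality on $Z$ gives
$$\dim I^\perp=\sum_{j\ge(c-1)/2}\dim N^{\ell-j}(Z)=\sum_{j\le(c-1)/2}\dim N^{\ell-j}(Z)=\dim J .$$
So $I^\perp=J$. For $c$ even $I^\perp/I=0$. For $c$ odd $I^\perp/I$ is the block $j=(c-1)/2$, which is $N^{\dim Z/2}(Z)$ with its intersection form. $\square$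

**Lemma 9 (blow-ups in even dimension).** Let $X$ be connected smooth projective of dimension $d=2\ell$, $Z\subset X$ smooth connected closed of codimension $c\ge2$, and $\sigma:\tilde X\to X$ the blow-up along $Z$. Then
$$\tau(\tilde X)=\tau(X)\ \ (c\text{ odd}),\qquad\tau(\tilde X)=\tau(X)-\tau(Z)\ \ (c\text{ even}).\tag{7}$$

*Proof.* Let $\epsilon:E_Z\to\tilde X$ be the exceptional divisor and $\pi:E_Z\to Z$ its projection, the projectivization of a bundle of rank $c$, with $\mathcal O_{E_Z}(E_Z)=\mathcal O(-1)$.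

**Step 1: the form.** By Fulton, *Intersection Theory*, §6.7,
$$CH^\ell(\tilde X)_{\mathbb Q}=\sigma^*CH^\ell(X)_{\mathbb Q}\oplus\bigoplus_{j=1}^{c-1}\epsilon_*\big(\xi^{j-1}\pi^*CH^{\ell-j}(Z)_{\mathbb Q}\big).$$
We have $\sigma^*a\cdot\sigma^*a'=a\cdot a'$, and
$$\sigma^*a\cdot\epsilon_*(\xi^{j-1}\pi^*b)=\int_Za|_Z\,b\,\pi_*\xi^{j-1}=0$$
because $j-1<c-1$. Since $\epsilon^*\epsilon_*$ is multiplication by $c_1(\mathcal O(-1))=-\xi$,
$$\epsilon_*(\xi^{i-1}\pi^*a)\cdot\epsilon_*(\xi^{j-1}\pi^*b)=-\int_Zab\,\pi_*\xi^{i+j-1},\tag{8}$$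
which is $0$ for $i+j<c$ and $-\int_Zab$ for $i+j=c$.

**Step 2: numerical equivalence.** We show $\sigma^*a+\sum_j\epsilon_*(\xi^{j-1}\pi^*b_j)\equiv0$ if and only if $a\equiv0$ and all $b_j\equiv0$. "If" follows from the formulas of Step 1. Conversely, pairing with $\sigma^*a'$ gives $a\equiv0$. If some $b_j\not\equiv0$, let $j_0$ be the largest such index and pair with $\epsilon_*(\xi^{i-1}\pi^*b)$, $i=c-j_0\in[1,c-1]$, with $b$ of codimension $\ell-(c-j_0)=\dim Z-(\ell-j_0)$. Terms with $j<j_0$ vanish since $i+j<c$; terms with $j>j_0$ vanish since $b_j\equiv0$; so $\int_Zb_{j_0}b=0$ for all $b$, a contradiction. Hence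
$$N^\ell(\tilde X)=N^\ell(X)\perp M,\qquad M=\bigoplus_{j=1}^{c-1}N^{\ell-j}(Z),$$
with the form (8) on $M$, which is nondegenerate as an orthogonal summand of a nondegenerate form.

**Step 3: the class of $M$.** Let $I\subset M$ be the sum of the summands with $j<c/2$. By (8) it is totally isotropic and its orthogonal in $M$ contains the sum over $j\le c/2$. The two agree by dimension, since $(\ell-j)+(\ell-(c-j))=\dim Z$. So $[M]=0$ for $c$ odd. For $c$ even, $[M]$ is the class of $N^{\ell-c/2}(Z)=N^{\dim Z/2}(Z)$ with the negative of its form, that is, $-\tau(Z)$. $\square$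

**Proposition 10.** There is a group homomorphism $\tau:\mathcal M_k\to W(\mathbb Q)$ with the given values on smooth projective varieties, and $\tau(\mathbb Ly)=-\tau(y)$ for all $y\in\mathcal M_k$.

*Proof.* **Step 1: the blow-up relation.** Let $X$ be connected smooth projective and $Z\subset X$ a smooth closed subvariety. We show
$$\tau(\tilde X)-\tau(E_Z)=\tau(X)-\tau(Z).\tag{9}$$
First let $Z$ be connected of codimension $c$, and $d=\dim X$.

- $d,c$ even: $\dim E_Z=d-1$ is odd, so $\tau(E_Z)=0$, and (7) gives (9).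
- $d$ even, $c\ge3$ odd: $\dim Z$ and $\dim E_Z$ are odd, so $\tau(Z)=\tau(E_Z)=0$, and (7) gives (9).
- $d$ odd, $c\geq 3$ odd: $\tau(\tilde X)=\tau(X)=0$, and $\tau(E_Z)=\tau(Z)$ by (5).
- $d$ odd, $c$ even and positive: $\tau(\tilde X)=\tau(X)=0$; $\tau(E_Z)=0$ by (5); $\tau(Z)=0$ as $\dim Z$ is odd.
- $c=1$: $\tilde X=X$ and $E_Z=Z$.
- $c=0$: $Z=X$ and $\tilde X=E_Z=\emptyset$.

If $Z$ has components $Z_1,\dots,Z_r$, possibly of different codimensions, then $\tilde X$ arises by blowing up the $Z_i$ one after another. As they are disjoint, each exceptional divisor is unchanged by the other blow-ups. Adding the relations of the single steps gives (9).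

**Step 2: Bittner's presentation.** By Bittner, *The universal Euler characteristic for varieties of characteristic zero*, Compositio Math. 140 (2004), Thm 3.1, $K_0(\mathrm{Var}_k)$ is the abelian group generated by the classes of connected smooth projective varieties, subject to $[\emptyset]=0$ and $[\tilde X]-[E_Z]=[X]-[Z]$. By (9), $\tau$ defines a homomorphism $K_0(\mathrm{Var}_k)\to W(\mathbb Q)$.

**Step 3: $\mathbb L$ acts as $-1$.** For $X$ connected smooth projective, $X\times\mathbb P^1$ is the projectivization of a bundle of rank $2$. So (5) gives $0=\tau([X][\mathbb P^1])=\tau([X])+\tau(\mathbb L[X])$. As such $[X]$ generate, $\tau(\mathbb Ly)=-\tau(y)$ for all $y\in K_0(\mathrm{Var}_k)$.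

**Step 4: extension to $\mathcal M_k$.** Put $\tau(y\mathbb L^{-i})=(-1)^i\tau(y)$. If $y\mathbb L^{-i}=y'\mathbb L^{-i'}$, then $\mathbb L^m(\mathbb L^{i'}y-\mathbb L^iy')=0$ in $K_0(\mathrm{Var}_k)$ for some $m$. Applying $\tau$, $(-1)^{i'}\tau(y)=(-1)^i\tau(y')$, that is, $(-1)^i\tau(y)=(-1)^{i'}\tau(y')$. So $\tau$ is well defined; putting two elements over a common power of $\mathbb L$ shows that it is additive, and the formula for $\mathbb Ly$ is clear. $\square$

## 9. Intersection forms of the surfaces $D/K$, and $\tau(x)\ne0$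

**Step 1: pass from $D/K$ to $D$.** Let $p:D\to D/K$ be the quotient map, finite étale with group $K$. Since $p_*p^*=|K|$ and $p^*p_*=\sum_{g\in K}g^*$, $p^*$ is an isomorphism $CH^1(D/K)_{\mathbb Q}\cong CH^1(D)_{\mathbb Q}^K$. Moreover
$$p^*a\cdot p^*b=|K|(a\cdot b),\qquad p^*a\cdot b'=a\cdot p_*b' .$$
The second formula shows that $a\equiv0$ implies $p^*a\equiv0$, the first one the converse. A $K$-invariant class in $N^1(D)$ lifts to a $K$-invariant element of $CH^1(D)_{\mathbb Q}$ by averaging. So $p^*$ identifies $N^1(D/K)$ with $N^1(D)^K$, and the intersection form on $N^1(D/K)$ is that of $N^1(D)^K$ divided by $|K|$.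

**Step 2: the form on $N^1(D)$.** Let $f_1=[0\times E]$, $f_2=[E\times0]$ and $\delta=[\Delta]-f_1-f_2$ with $\Delta$ the diagonal. Since $\mathrm{End}_{\bar k}(E)=\mathbb Z$, these form a basis of $N^1(D_{\bar k})$. They are defined over $k$. If $a\in CH^1(D)_{\mathbb Q}$, then over $\bar k$ it is numerically equivalent to a rational combination of $f_1,f_2,\delta$, and the difference, being numerically trivial over $\bar k$, is so over $k$. So $f_1,f_2,\delta$ span $N^1(D)$. From $f_i^2=0$, $f_1f_2=1$, $\Delta f_i=1$ and $\Delta^2=0$ (its normal bundle is the tangent bundle of $E$, which is trivial) we get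
$$f_i^2=0,\qquad f_1f_2=1,\qquad f_i\delta=1-1=0,\qquad\delta^2=0-4+2=-2 .$$
This Gram matrix is nondegenerate, so $f_1,f_2,\delta$ is a basis of $N^1(D)$.

**Step 3: the action of $\Gamma$.** Translations act trivially on $N^1(D)$. The element $s$ fixes $f_1$ and $f_2$, and sends $\Delta$ to a translate of $\Delta^-=\{(-z,z)\}$. Let $\delta^-=[\Delta^-]-f_1-f_2$. Then $f_i\delta^-=0$, so $\delta^-$ is a multiple of $\delta$. The curves $\Delta$ and $\Delta^-$ meet transversally in the four points with $2z=0$, so $\Delta\cdot\Delta^-=4$ and $\delta\cdot\delta^-=4-2-2+2=2=-\delta^2$. Hence $\delta^-=-\delta$. So $C_6$ acts trivially on $N^1(D)$, and every element of $sC_6$ fixes $f_1,f_2$ and sends $\delta$ to $-\delta$.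

**Step 4: $\tau(D/K)$.** If $K\not\subset C_6$, then $N^1(D)^K$ is spanned by $f_1,f_2$. Divided by $|K|$, it is still a hyperbolic plane. If $K\subset C_6$, there is in addition $\langle-2/|K|\rangle=\langle-2|K|\rangle$. So
$$\tau(D/K)=\begin{cases}\langle-2|K|\rangle&K\subset C_6,\\0&K\not\subset C_6.\end{cases}\tag{10}$$

**Step 5: $\tau(x)\neq 0$.** The subgroups of $C_6$ in (2) are $\langle\iota\rangle,\langle c\rangle$ with coefficient $1$ and $C_6,1$ with coefficient $-1$. So
$$\tau(x)=\langle-4\rangle+\langle-6\rangle-\langle-12\rangle-\langle-2\rangle=[\langle-1,-6,3,2\rangle].$$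
This form is anisotropic over $\mathbb Q$. Otherwise there are integers $a,b,e,f$, not all zero and without common factor, with
$$a^2+6b^2-3e^2-2f^2=0 .$$
Modulo $3$ this reads $a^2+f^2\equiv0$, so $3\mid a$ and $3\mid f$. Dividing the equation by $3$ and reducing modulo $3$, $2b^2-e^2\equiv-(b^2+e^2)\equiv0$, so $3\mid b$ and $3\mid e$, a contradiction. A nonzero anisotropic form has nonzero Witt class, so $\tau(x)\ne0$, and $x\ne0$ in $\mathcal M_k$.

**End of the proof of Theorem A.** By Proposition 7, $\Pi(\mathbb L)x=0$ in $K_0(\mathrm{Var}_k)$, hence in $\mathcal M_k$, and $\Pi$ has leading coefficient $-1$. By Lemma 2, $x\in\bigcap_mF^m\mathcal M_k$, which is the kernel of $\mathcal M_k\to\hat{\mathcal M}_k$ by (1). And $x\ne0$ in $\mathcal M_k$. $\square$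

The two halves are compatible: applying $\tau$ to $\Pi(\mathbb L)x=0$ gives $\Pi(-1)\tau(x)=0$, and indeed $\Pi(-1)=0$ because of the factor $(\lambda+1)^4$.

## 10. Elements fixed by $\mathbb L^{12}$, and the size of the kernel

**Theorem B.** (i) For every field $k$ of characteristic $0$ there is $0\ne z\in\mathcal M_k$ with $\mathbb L^{12}z=z$. Thus $\mathbb L^{12}-1$ is a zero divisor in $\mathcal M_k$, and already $\mathcal M_k\to\mathcal M_k[(\mathbb L^n-1)^{-1}:n\ge1]$ is not injective.

(ii) $\ker(\mathcal M_{\mathbb C}\to\hat{\mathcal M}_{\mathbb C})$ has the cardinality of the continuum. It contains a subgroup that surjects onto an $\mathbb F_2$-vector space of dimension $2^{\aleph_0}$; in particular it is not finitely generated.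

*Proof of (i).* Since $\lambda^{12}-1=\Phi_1\Phi_2\Phi_3\Phi_4\Phi_6\Phi_{12}$, the polynomial $\Pi=-\lambda\,\Phi_1^8\Phi_2^4\Phi_3^3\Phi_4\Phi_6$ divides $\lambda(\lambda^{12}-1)^8$. As $\mathbb L$ is invertible in $\mathcal M_k$, $(\mathbb L^{12}-1)^8x=0$. Let $j\ge0$ be maximal with $z:=(\mathbb L^{12}-1)^jx\ne0$. Then $(\mathbb L^{12}-1)z=0$, and $z$ dies once $\mathbb L^{12}-1$ is inverted. $\square$

For (ii) we use many curves $E$ and, for each, a functional on $\mathcal M_{\mathbb C}$ that recognizes it. For a non-CM elliptic curve $E$ over $\mathbb C$ let $x_E\in\bigcap_mF^m\mathcal M_{\mathbb C}$ be the element of Theorem A, for some choice of $t,u$. Let $\mathcal S$ be a set of representatives of the isogeny classes of non-CM curves. Isogeny classes are countable, so $|\mathcal S|=2^{\aleph_0}$. For $E_0\in\mathcal S$ let $Y=E_0\times E_0$ and define the group homomorphism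
$$f_{E_0}:\mathcal M_{\mathbb C}\to W(\mathbb Q),\qquad f_{E_0}(y)=\tau(y\,[Y])-\langle-2\rangle\tau(y).$$
By (10) applied to $Y$ and $K=1$, $\tau(Y)=\langle-2\rangle$. So $f_{E_0}$ measures the failure of $\tau$ to be multiplicative against $Y$.

**Proposition 11.** Let $E,E_0\in\mathcal S$. If $E\ne E_0$, then $f_{E_0}(x_E)=0$. The element $f_{E_0}(x_{E_0})$ has order exactly $2$.

*Proof.* Let $D=E\times E$, $T=H^1(E,\mathbb Q)$, $T_0=H^1(E_0,\mathbb Q)$. Recall that the Hodge group of a rational Hodge structure $U$ is the smallest algebraic $\mathbb Q$-subgroup of $GL(U)$ whose real points contain all operators acting on $U^{p,q}$ by $\zeta^{p-q}$, $|\zeta|=1$. It is connected, and reductive if $U$ is polarizable. In tensor spaces built from $U$, of even weight, its invariants are the Hodge classes, and its commutant in $\mathrm{End}(U)$ is the endomorphism algebra of the Hodge structure.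

**Step 1: the Hodge group $\mathrm{Hg}$ of $T\oplus T_0$.** The Hodge group of $T$ lies in $SL(T)$, as $\Lambda^2T=H^2(E,\mathbb Q)$ consists of Hodge classes, and its commutant is $\mathrm{End}(E)\otimes\mathbb Q=\mathbb Q$. A connected reductive subgroup of $SL_2$ is trivial, a torus, or $SL_2$; in the first two cases the commutant has dimension at least $2$. So it is $SL(T)$, and likewise $SL(T_0)$ for $T_0$.

Let $E\ne E_0$. The connected group $\mathrm{Hg}\subset SL(T)\times SL(T_0)$ projects onto both factors. By Goursat's lemma its Lie algebra $\mathfrak h\subset\mathfrak{sl}(T)\times\mathfrak{sl}(T_0)$ is everything or the graph of an isomorphism $\mathfrak{sl}(T)\to\mathfrak{sl}(T_0)$. In the second case, as automorphisms of $\mathfrak{sl}_2$ over $\mathbb Q$ are conjugations by elements of $GL_2(\mathbb Q)$, the isomorphism is $\eta\mapsto\beta\eta\beta^{-1}$ for a linear isomorphism $\beta:T\to T_0$. Then $\beta$ is $\mathfrak h$-equivariant, hence a morphism of Hodge structures, so $E$ and $E_0$ are isogenous, contrary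 to the choice of $\mathcal S$. Hence $\mathrm{Hg}=SL(T)\times SL(T_0)$. If $E=E_0$, then $T=T_0$ and $\mathrm{Hg}$ is $SL(T)$ embedded diagonally.

**Step 2: $N^2(D\times Y)$ is the space of Hodge classes in $H^4(D\times Y,\mathbb Q)$.** The algebra $H^*(D\times Y,\mathbb Q)=\Lambda^*(T^2\oplus T_0^2)$ is an equivariant quotient of the tensor algebra. By the first fundamental theorem for $SL_2=Sp_2$, the invariants of the tensor algebra are spanned by products (with permuted tensor factors) of invariants of degree $2$. By reductivity, invariants of the quotient lift. So the invariants in $\Lambda^*$, that is, the Hodge classes, are generated as an algebra by those of degree $2$, which are algebraic by the Lefschetz theorem on $(1,1)$-classes. Hence all Hodge classes are algebraic. The intersection form is nondegenerate on them: $\mathrm{Hg}$ preserves the nondegenerate form on $H^4=H^4(D\times Y,\mathbb Q)$, since it acts trivially on $H^8$. Writing $H^4$ as the sum of its invariants and of the nontrivial irreducible constituents,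 an invariant vector pairs to zero with the latter, since a nontrivial irreducible representation has no nonzero invariant functional. So the two parts are orthogonal, and each is nondegenerate. Therefore no nonzero Hodge class is numerically trivial, and $N^2(D\times Y)$ is the space of Hodge classes.

**Step 3: reduction to Künneth type $(2,2)$.** The group $K$ acts freely on $D\times Y$ through $D$, with quotient $D/K\times Y$. As in Section 9, Step 1, $N^2(D/K\times Y)=N^2(D\times Y)^K$ with the form divided by $|K|$. Decompose by Künneth type $H^i(D)\otimes H^{4-i}(Y)$; both $K$ and $\mathrm{Hg}$ preserve the types, and type $(i,4-i)$ pairs nontrivially only with type $(4-i,i)$. The types $(0,4)$ and $(4,0)$ together form a nondegenerate space in which each of them is totally isotropic, so each equals its own orthogonal and the Witt class is $0$. The same holds for $(1,3)$ and $(3,1)$. Only type $(2,2)$ contributes to $\tau(D/K\times Y)$.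

In $H^2(D)=\mathbb Qf_1\oplus\mathbb Qf_2\oplus(T\otimes T)$ we have $T\otimes T=\mathbb Q\delta\oplus\mathrm{Sym}^2T$, because $\delta$ is an invariant class orthogonal to $f_1,f_2$. Translations act trivially on cohomology, so $C_6$ acts trivially on $H^2(D)$. Since $s$ is $-1$ on the first factor up to translations, every element of $sC_6$ acts as $-1$ on $T\otimes T$ and trivially on $f_1,f_2$. The space $H^2(Y)$ decomposes in the same way with $T_0$, without group action.

**Step 4: $E\ne E_0$.** The $SL(T)\times SL(T_0)$-invariants in $H^2(D)\otimes H^2(Y)$ are $N^1(D)\otimes N^1(Y)$, with the tensor product form. Taking $K$-invariants and dividing by $|K|$,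
$$\tau(D/K\times Y)=\tau(D/K)\,\tau(Y)=\langle-2\rangle\,\tau(D/K).$$
So $f_{E_0}([D/K])=0$ for all $K$, and $f_{E_0}(x_E)=0$.

**Step 5: $E=E_0$.** Now the invariants of $SL(T)$ in $H^2(D)\otimes H^2(Y)$ are $N^1(D)\otimes N^1(Y)$ plus the line
$$(\mathrm{Sym}^2T\otimes\mathrm{Sym}^2T)^{SL(T)}=\mathbb Q\kappa,$$
one-dimensional since $\mathrm{Sym}^2T$ is absolutely irreducible and self-dual; the mixed terms, copies of $\mathrm{Sym}^2T$, have no invariants. In $H^2(D)$, $\mathrm{Sym}^2T$ is orthogonal to $f_1,f_2$ by Künneth type and to $\delta$ because it has no nonzero invariant functional. So $\kappa$ is orthogonal to $N^1(D)\otimes N^1(Y)$, and $\kappa_0:=\kappa^2\ne0$ by the nondegeneracy in Step 2. By Step 3, $\kappa$ is $K$-invariant if $K\subset C_6$; otherwise $K$ contains an element acting on $\kappa$ by $-1$, and $\mathbb Q\kappa$ has no nonzero $K$-invariants. Thus $\mathbb Q\kappa$ contributes $\langle\kappa_0/|K|\rangle=\langle\kappa_0|K|\rangle$ for $K\subset C_6$, and $0$ otherwise. The part $N^1(D)\otimes N^1(Y)$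 contributes $\langle-2\rangle\tau(D/K)$ as in Step 4. By (2),
$$f_{E_0}(x_{E_0})=\langle\kappa_0\rangle\big(\langle2\rangle+\langle3\rangle-\langle6\rangle-\langle1\rangle\big).$$
This is the class of the form $\langle1,6,-2,-3\rangle$ multiplied by the scalar $-\kappa_0$. That form was shown to be anisotropic in Section 9, Step 5, and a nonzero scalar multiple of it is anisotropic too, so the class is nonzero. It is killed by $2$: we have $\langle1,6,-2,-3\rangle=\langle1,-2\rangle\otimes\langle1,-3\rangle$, and $2(\langle1\rangle-\langle2\rangle)=0$ because $\langle1,1\rangle\cong\langle2,2\rangle$ via the orthogonal vectors $(1,1),(1,-1)$ of norm $2$. So the order is exactly $2$. $\square$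

*Proof of (ii).* On the subgroup of the kernel generated by the $x_E$, $E\in\mathcal S$, consider the map $(f_{E_0})_{E_0\in\mathcal S}$. By Proposition 11 it sends $x_E$ to the vector whose only nonzero coordinate is at $E$, where it has order $2$. So its image is isomorphic to $\bigoplus_{\mathcal S}\mathbb Z/2$, an $\mathbb F_2$-vector space of dimension $2^{\aleph_0}$. In particular the kernel has at least $2^{\aleph_0}$ elements; being an abelian group of uncountable cardinality, it is not finitely generated. Finally, a complex variety is given by finitely many polynomials with complex coefficients together with finite gluing data, so there are at most $2^{\aleph_0}$ isomorphism classes, and $|\mathcal M_{\mathbb C}|\le2^{\aleph_0}$. Hence the kernel has exactly the cardinality of the continuum. $\square$
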